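\title{Distance trisectors need not be unique}

\begin{abstract}
A distance $k$-sector of two sets $P,Q\subseteq\mathbb{R}^d$ is a tuple
$(C_1,\dots,C_{k-1})$ of nonempty sets in which each $C_i$ is the bisector of
$C_{i-1}$ and $C_{i+1}$, where $C_0=P$ and $C_k=Q$. We disprove the conjecture
that the $k$-sector of two disjoint nonempty closed sets in Euclidean space is
unique: there are disjoint locally finite sets $P,Q\subset\mathbb{R}^2$ with at
least two trisectors ($k=3$), and hence there are counterexamples in every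
dimension $d\ge2$. The construction is an infinite chain of thin regions in
which a perturbation is amplified from each link to the previous one. We also
show that uniqueness holds for $d=1$, for $k=2$, and for $k=3$ when
$\operatorname{dist}(P,Q)>0$.
\end{abstract}

\section{Introduction}

Let $d\ge1$, and let $|\cdot|$ be the Euclidean norm on $\mathbb{R}^d$. For a
point $z$ and nonempty sets $X,Y\subseteq\mathbb{R}^d$ put
$\operatorname{dist}(z,X)=\inf_{x\in X}|z-x|$,
$\operatorname{dist}(X,Y)=\inf_{x\in X}\operatorname{dist}(x,Y)$, and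
\[
\operatorname{bisect}(X,Y)=\{z\in\mathbb{R}^d:\operatorname{dist}(z,X)=\operatorname{dist}(z,Y)\}.
\]
The \emph{bisector} $\operatorname{bisect}(X,Y)$ cuts the space between $X$ and
$Y$ into two equal parts. To cut it into $k$ equal parts one asks for $k-1$
sets, each halfway between its two neighbors. Let $k\ge2$ and let $P,Q$ be
disjoint nonempty sets, whose points we call \emph{sites}. A \emph{distance
$k$-sector}, or \emph{$k$-sector}, of $P$ and $Q$ is a tuple
$(C_1,\dots,C_{k-1})$ of nonempty subsets of $\mathbb{R}^d$ with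
\[
C_i=\operatorname{bisect}(C_{i-1},C_{i+1})\quad(1\le i\le k-1),\qquad C_0=P,\quad C_k=Q .
\]
A $3$-sector is a \emph{trisector}.

For $k=2$ the definition is a formula for $C_1$. For $k\ge3$ it is a system of
equations: $C_1$ is defined through $C_2$ and $C_2$ through $C_1$, so neither
existence nor uniqueness is evident. The simplest solution is that of two
parallel hyperplanes $P=\{x_d=0\}$, $Q=\{x_d=1\}$, where $C_i=\{x_d=i/k\}$ is a
$k$-sector. Among tuples of parallel hyperplanes $\{x_d=t_i\}$ with increasing
heights, the system reads $t_i=(t_{i-1}+t_{i+1})/2$, $t_0=0$, $t_k=1$, and has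
one solution. Moving $C_{i+1}$ by $\delta$ moves the bisector $C_i$ by only
$\delta/2$. If perturbations were always damped in this way, uniqueness would
be the answer to expect.

Asano, Matou\v{s}ek and Tokuyama proved existence and uniqueness of the
trisector of two points in $\mathbb{R}^2$, and it is known that a $k$-sector
exists for every $k\ge2$ and every two disjoint nonempty closed sets in
$\mathbb{R}^d$. We take these facts and the following conjecture from Imai,
Kawamura, Matou\v{s}ek, Reem and Tokuyama~\cite{IKMRT}.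

\begin{quote}
\textbf{Conjecture.} For every $d\ge1$, every $k\ge2$ and all disjoint nonempty
closed sets $P,Q\subseteq\mathbb{R}^d$ there is exactly one $k$-sector of $P$
and $Q$.
\end{quote}

The conjecture is false. A set is \emph{locally finite} if every bounded set
contains only finitely many of its points; such a set is closed.

\begin{theorem}\label{thm:main}
There are disjoint, nonempty, locally finite sets $P,Q\subset\mathbb{R}^2$ that
have at least two different trisectors.
\end{theorem}

\begin{theorem}\label{thm:compl}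
\begin{itemize}
\item[(a)] For every $d\ge2$ there are disjoint nonempty closed sets
$P,Q\subset\mathbb{R}^d$ with at least two trisectors.
\item[(b)] For $d=1$ the conjecture holds for every $k\ge2$.
\item[(c)] For $k=2$ the conjecture holds in every $\mathbb{R}^d$.
\item[(d)] For $k=3$ and every $d$, disjoint nonempty closed sets
$P,Q\subseteq\mathbb{R}^d$ with $\operatorname{dist}(P,Q)>0$ have exactly one
trisector.
\end{itemize}
\end{theorem}

Thus the conjecture is true for $d=1$ and false for every $d\ge2$. We make no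
claim about $k\ge4$, $d\ge2$. Part (d) rests on a theorem of Kawamura,
Matou\v{s}ek and Tokuyama~\cite{KMT}; it shows that a counterexample with $k=3$
must have $\operatorname{dist}(P,Q)=0$, as ours does.

Sections~\ref{sec:zones} and~\ref{sec:criterion} turn trisectors into fixed
points of a monotone map and reduce Theorem~\ref{thm:main} to finding two
incompatible sets of points, each of which ``supports itself''.
Section~\ref{sec:mechanism} shows on one link of a chain how perturbations can
be amplified in the plane. Sections~\ref{sec:construction}--\ref{sec:verify}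
give the construction and its verification, and Section~\ref{sec:line} treats
the line.

\section{Trisectors and zone diagrams}\label{sec:zones}

In this section and the next, $P,Q\subseteq\mathbb{R}^d$ are disjoint, nonempty
and closed. We first show that the disjointness of $P$ and $Q$ passes to the
members of a $k$-sector.

\begin{lemma}\label{lem:basic}
Let $(C_1,\dots,C_{k-1})$ be a $k$-sector of $P$ and $Q$. All $C_i$ are closed,
$C_i\cap C_{i+1}=\emptyset$ for $0\le i\le k-1$, and
$C_{i-1}\cap C_{i+1}=\emptyset$ for $1\le i\le k-1$. For $1\le i\le k-1$ the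
continuous function
\[
f_i=\operatorname{dist}(\cdot,C_{i-1})-\operatorname{dist}(\cdot,C_{i+1})
\]
has zero set $C_i$, is negative on $C_{i-1}$, and is positive on $C_{i+1}$.
\end{lemma}

\begin{proof}
The set $C_i$ is the zero set of $f_i$, so it is closed; $C_0$ and $C_k$ are
closed by assumption. Let $z\in C_i\cap C_{i+1}$. If $i\ge1$, then
$\operatorname{dist}(z,C_{i-1})=\operatorname{dist}(z,C_{i+1})=0$, so
$z\in C_{i-1}\cap C_i$; repeating, $z\in C_0=P$. The same argument upward gives
$z\in C_k=Q$, which is impossible. A point of $C_{i-1}\cap C_{i+1}$ has $f_i=0$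
and so lies in $C_i\cap C_{i+1}$, which is empty. The signs of $f_i$ follow,
since $C_{i-1}$ and $C_{i+1}$ are disjoint closed sets.
\end{proof}

Bisectors do not depend monotonically on their arguments, but the regions they
bound do. For nonempty $X,Y$ let
\[
\operatorname{dom}(X,Y)=\{z:\operatorname{dist}(z,X)\le\operatorname{dist}(z,Y)\}.
\]
This set is closed, contains $X$, and shrinks when $Y$ grows. A \emph{zone
diagram} of $(P,Q)$ is a pair $(R,S)$ of nonempty sets, the \emph{zones}, with
\[
R=\operatorname{dom}(P,S),\qquad S=\operatorname{dom}(Q,R).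
\]
Each zone consists of the points that are at least as close to its own sites as
to the rival \emph{zone}. For $P=\{0\}$, $Q=\{1\}$ on the line,
$R=(-\infty,\frac13]$ and $S=[\frac23,\infty)$ form a zone diagram, and the
boundary points $\frac13,\frac23$ form the trisector. This correspondence is
general.

\begin{proposition}\label{prop:bij}
The map
$(R,S)\mapsto(\operatorname{bisect}(P,S),\operatorname{bisect}(Q,R))$ is a
bijection from the zone diagrams of $(P,Q)$ onto the trisectors of $P$ and $Q$.
Its inverse is
$(C_1,C_2)\mapsto(\operatorname{dom}(P,C_2),\operatorname{dom}(Q,C_1))$.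
\end{proposition}

\begin{proof}
We use twice the following fact. If $S$ is closed and nonempty and
$\partial S\subseteq C\subseteq S$, then
\begin{equation}\label{eq:bdry}
\operatorname{dist}(z,S)=\operatorname{dist}(z,C)\qquad\text{for all }z\notin S,
\end{equation}
because a point of $S$ nearest to $z$ lies on $\partial S$.

\emph{From zone diagrams to trisectors.} Let $(R,S)$ be a zone diagram,
$C_1=\operatorname{bisect}(P,S)$, $C_2=\operatorname{bisect}(Q,R)$. Then $R,S$
are closed, $P\subseteq R$ and $Q\subseteq S$. If $z\in P\cap S$, then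
$\operatorname{dist}(z,Q)\le\operatorname{dist}(z,R)=0$, so $z\in P\cap Q$.
Hence $P\cap S=\emptyset$, and by symmetry $Q\cap R=\emptyset$. A point with
$\operatorname{dist}(z,Q)<\operatorname{dist}(z,R)$ is interior to $S$, so
$\partial S\subseteq C_2\subseteq S$. As $\emptyset\ne S\ne\mathbb{R}^d$, the
boundary $\partial S$ and with it $C_2$ are nonempty.

For $z\notin S$, \eqref{eq:bdry} gives
$\operatorname{dist}(z,S)=\operatorname{dist}(z,C_2)$. For $z\in S$ we have
$z\notin P$, so $\operatorname{dist}(z,S)=0<\operatorname{dist}(z,P)$. Let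
$p\in P$ be nearest to $z$. Since $p\notin S$, the segment $[z,p]$ meets
$\partial S\subseteq C_2$ at a point other than $p$, so also
$\operatorname{dist}(z,C_2)<\operatorname{dist}(z,P)$. In both cases
$\operatorname{dist}(z,P)$ compares with $\operatorname{dist}(z,C_2)$ exactly as
it does with $\operatorname{dist}(z,S)$. Therefore
$\operatorname{bisect}(P,C_2)=C_1$ and $\operatorname{dom}(P,C_2)=R$.
Exchanging the roles of $(P,R,C_1)$ and $(Q,S,C_2)$ gives $C_1\ne\emptyset$,
$\operatorname{bisect}(C_1,Q)=C_2$ and $\operatorname{dom}(Q,C_1)=S$.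

\emph{From trisectors to zone diagrams.} Let $(C_1,C_2)$ be a trisector and put
$R=\operatorname{dom}(P,C_2)=\{f_1\le0\}$,
$S=\operatorname{dom}(Q,C_1)=\{f_2\ge0\}$. We claim $R\cap S=\emptyset$. Let
$z\in R\cap S$. If $f_1(z)=0$, then $z\in C_1$ and $f_2(z)<0$ by
Lemma~\ref{lem:basic}; if $f_2(z)=0$, then $z\in C_2$ and $f_1(z)>0$. Both are
excluded, so the closed set $R\cap S$ equals the open set $\{f_1<0<f_2\}$. It
misses $C_1\ne\emptyset$, and $\mathbb{R}^d$ is connected, so it is empty.

We have $\partial S\subseteq\{f_2=0\}=C_2\subseteq S$, so \eqref{eq:bdry}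
applies. If $z\in R$, then $z\notin S$ and
$\operatorname{dist}(z,P)\le\operatorname{dist}(z,C_2)=\operatorname{dist}(z,S)$.
If $z\notin R$, then
$\operatorname{dist}(z,P)>\operatorname{dist}(z,C_2)\ge\operatorname{dist}(z,S)$.
So $R=\operatorname{dom}(P,S)$. Next,
$\operatorname{bisect}(P,S)=\operatorname{bisect}(P,C_2)=C_1$: outside $S$ the
two bisectors agree by \eqref{eq:bdry}, and a point $z\in S$ lies in neither,
since $z\notin R$ gives $f_1(z)>0$ and
$\operatorname{dist}(z,P)>0=\operatorname{dist}(z,S)$. By symmetry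
$S=\operatorname{dom}(Q,R)$ and $\operatorname{bisect}(Q,R)=C_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c) and (d)]
(c) The set $C_1=\operatorname{bisect}(P,Q)$ is forced. It is nonempty because
$\operatorname{dist}(\cdot,P)-\operatorname{dist}(\cdot,Q)$ is continuous,
negative on $P$ and positive on $Q$.

(d) Kawamura, Matou\v{s}ek and Tokuyama~\cite{KMT} proved that a tuple of
nonempty site sets in Euclidean $\mathbb{R}^d$ with positive pairwise distances
has exactly one zone diagram. Apply this to $(P,Q)$ and use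
Proposition~\ref{prop:bij}.
\end{proof}

\section{A criterion for two trisectors}\label{sec:criterion}

We will never compute a zone diagram. We only certify that one zone diagram has
certain points in its first zone, that another has certain points in its second
zone, and that no single zone diagram can do both.

Recall the Knaster--Tarski theorem. Let $T$ be an order-preserving map of a
complete lattice (a partially ordered set in which every subset has a supremum
and an infimum) into itself. Then $x^+=\sup\{x:x\le T(x)\}$ and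
$x^-=\inf\{y:T(y)\le y\}$ are fixed points of $T$. Indeed, $x\le T(x)$ gives
$x\le T(x)\le T(x^+)$, so $x^+\le T(x^+)$; then $T(x^+)\le T(T(x^+))$, so
$T(x^+)\le x^+$ by the definition of $x^+$. The proof for $x^-$ reverses all
inequalities.

For a nonempty set $A$ and a point $z$, the \emph{cell} of $z$ against $A$ is
\[
V_z(A)=\{x:|x-z|\le|x-a|\text{ for all }a\in A\}\ni z .
\]
If $Z$ is closed and nonempty, then
$\operatorname{dom}(Z,A)\subseteq\bigcup_{z\in Z}V_z(A)$: a point of
$\operatorname{dom}(Z,A)$ lies in the cell of its nearest point in $Z$.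

\begin{lemma}\label{lem:crit}
Let $A\supseteq P$ and $C\supseteq Q$ satisfy
\begin{itemize}
\item[(1)] $\operatorname{dist}(a,P)\le\operatorname{dist}(a,V_q(A))$ for all
$a\in A$, $q\in Q$;
\item[(2)] $\operatorname{dist}(c,Q)\le\operatorname{dist}(c,V_p(C))$ for all
$c\in C$, $p\in P$;
\item[(3)] $|a_0-c_0|<\operatorname{dist}(a_0,P)$ for some $a_0\in A$,
$c_0\in C$.
\end{itemize}
Then $P$ and $Q$ have at least two trisectors.
\end{lemma}

Condition (1) says that the claim ``$A$ lies in the zone of $P$'' supports
itself: if it holds, the zone of $Q$ is confined to the cells $V_q(A)$, and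
these are far enough away to leave $A$ to $P$.

\begin{proof}
Order the pairs $(R,S)$ of subsets of $\mathbb{R}^d$ with $P\subseteq R$,
$Q\subseteq S$ by $(R,S)\le(R',S')$ if $R\subseteq R'$ and $S\supseteq S'$. This
is a complete lattice: suprema are $(\bigcup R,\bigcap S)$, infima are
$(\bigcap R,\bigcup S)$, and the extreme elements are $(P,\mathbb{R}^d)$ and
$(\mathbb{R}^d,Q)$. The map
$T(R,S)=(\operatorname{dom}(P,S),\operatorname{dom}(Q,R))$ sends the lattice
into itself and preserves the order, because $\operatorname{dom}(X,Y)$ contains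
$X$ and shrinks when $Y$ grows. Its fixed points are the zone diagrams.

Let $x=(A,\operatorname{dom}(Q,A))$. By (1) and the covering of
$\operatorname{dom}(Q,A)$ by cells,
$A\subseteq\operatorname{dom}(P,\operatorname{dom}(Q,A))$. The second
components of $x$ and $T(x)$ agree, so $x\le T(x)$. Let
$y=(\operatorname{dom}(P,C),C)$. By (2),
$C\subseteq\operatorname{dom}(Q,\operatorname{dom}(P,C))$, and the first
components of $y$ and $T(y)$ agree, so $T(y)\le y$. Hence the fixed points
$(R^+,S^+)\ge x$ and $(R^-,S^-)\le y$ satisfy $A\subseteq R^+$ and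
$C\subseteq S^-$. If they were equal, then $a_0\in R^+$ and $c_0\in S^+$ would
give
$\operatorname{dist}(a_0,P)\le\operatorname{dist}(a_0,S^+)\le|a_0-c_0|$,
contrary to (3). So there are two zone diagrams, and
Proposition~\ref{prop:bij} gives two trisectors.
\end{proof}

\section{The mechanism: a chain of needles}\label{sec:mechanism}

This section explains the construction and is not used in the proof. From now
until Section~\ref{sec:line} we identify $\mathbb{R}^2$ with $\mathbb{C}$, with
inner product $u\cdot v=\operatorname{Re}(u\bar v)$; thus $iu$ is $u$ turned by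
a right angle.

\subsection*{One link}
Let $\nu,\nu'$ be unit vectors with $s=\nu\cdot\nu'<1$, let $r>0$, and let
$b=r\nu$ be a site. Suppose that the part of the zone owned by $b$ is a
\emph{needle}: a segment that starts at $b$ and runs along the line
$\mathbb{R}\nu$ toward the origin. Its length is decided by the nearest point
of the rival zone, which we take to be $(r-g)\nu'$ with $|g|$ small. Expanding
squares,
\begin{equation}\label{eq:link}
|\xi\nu-b|\le|\xi\nu-(r-g)\nu'|\iff 2\xi\,\bigl(r(1-s)+gs\bigr)\ge2rg-g^2 .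
\end{equation}
So the tip of the needle is at $\xi=g/(1-s)+O(g^2)$. For $g=0$ it is at the
origin. If the rival point advances by $g>0$, the needle retreats by about
$g/(1-s)$; if the rival point retreats, the needle advances by the same factor.
For $s=-1$ the factor is $\frac12$: this is the damping seen for parallel
hyperplanes, and it is the only case that occurs on the line. For $s>0$ the
factor exceeds $1$.

\subsection*{The chain}
Let the rival point be the tip of a second needle, which comes along
$\mathbb{R}\nu'$ from far away; let its length be decided by a third needle,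
and so on, with owners alternating between $P$ and $Q$
(Figure~\ref{fig:chain}). Needle $m$ has direction $\nu_m$, length about $r_m$,
and $s_m=\nu_m\cdot\nu_{m+1}$. The claim ``every $P$-needle $m$ is longer than
$r_m$ by $h_m$'' forces every $Q$-needle to be shorter, which leaves room for
the $P$-needles. By \eqref{eq:link}, the claim supports itself to first order
if
\[
h_{m+1}\ge(1-s_m)h_m .
\]
The same holds for the opposite claim about $Q$-needles, and the two claims are
incompatible. The chain must be infinite, since each needle leans on the next.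

A second constraint fixes the parameters. The advanced tip of needle $m$ is at
distance $r_m+h_m$ from its site and at distance
$(r_{m-1}-h_m)\sqrt{1-s_{m-1}^2}$ from the line that carries the rival needle
$m-1$. So we want $r_{m-1}-r_m\ge2h_m+r_{m-1}s_{m-1}^2/2$, approximately. We keep
$r_m\ge1$ so that the sites do not accumulate. Then $\sum h_m$ and $\sum s_m^2$
converge, while $h_m\to0$ and the displayed inequality force
$\prod(1-s_m)=0$, that is, $\sum s_m=\infty$. The choice $s_m=8/m$,
$h_m=m^{-4}$, $r_m=1+100/m$ meets both constraints with room to spare.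

\subsection*{Making a needle}
Place a site $b=1+\tau$ just outside the unit circle. A point
$x=\rho e^{i\varphi}$ with $\rho\ge1$ is at least as close to $b$ as to the
circle if and only if $|x-b|\le\rho-1$, that is,
$(1+\tau)\cos\varphi-1\ge(2\tau+\tau^2)/(2\rho)$. This confines $x$ to an angle
of order $\sqrt\tau$ about the positive axis. A whole circle of rival sites
would, however, own a large zone of its own. We replace it by a fine
\emph{comb} of points of alternating owners. The two neighbors of a comb point
confine its cell to a narrow sector, but the sector is unbounded. To close it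
we add to the claimed set a point slightly above each neighbor, its
\emph{top}; this claim is cheap, because a top is very close to its own site.

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1.4]
\draw[dashed] (0,0)--(0,1)--(1,1)--(1,2)--(2,2);
\draw[very thick] (1,0)--(-0.17,0) (2,1)--(0.83,1) (3,2)--(1.83,2);
\draw[very thick,gray] (0,2)--(0,1.17) (1,3)--(1,2.17);
\draw (1.1,0) circle (0.07) (2.1,1) circle (0.07) (3.1,2) circle (0.07)
      (0,2.1) circle (0.07) (1,3.1) circle (0.07);
\fill (0,0) circle (0.04) (0,1) circle (0.04) (1,1) circle (0.04)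
      (1,2) circle (0.04) (2,2) circle (0.04);
\node[below] at (0,0) {$w_K$};       \node[left] at (0,1) {$w_{K+1}$};
\node[below] at (1.1,1) {$w_{K+2}$}; \node[left] at (1,2) {$w_{K+3}$};
\node[below] at (2.1,2) {$w_{K+4}$}; \node[below] at (1,0) {$b_K$};
\node[left] at (0,2) {$b_{K+1}$};    \node[below] at (2,1) {$b_{K+2}$};
\node[left] at (1,3) {$b_{K+3}$};    \node[below] at (3,2) {$b_{K+4}$};
\end{tikzpicture}
\qquad
\begin{tikzpicture}[scale=1.1]
\draw[dotted] (0,0) circle (1);
\foreach \x in {0,60,...,300} {\fill (\x:1) circle (0.06);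
  \draw[fill=white] (\x+30:1) circle (0.06);}
\foreach \x in {0,30,...,330} {\node at (\x:1.2) {\tiny$\times$};}
\draw[very thick] (-1.6,0)--(-2.8,0);
\fill (-1.6,0) circle (0.07) node[below] {$b_m$};
\fill (0,0) circle (0.02) node[below] {$o_m$};
\draw[->] (-2.7,0.5)--(-2.1,0.5) node[midway,above] {$\nu_m$};
\end{tikzpicture}
\caption{Schematic, not to scale. Left: the staircase with corners $w_m$
(dashed) and the needles from the bumps $b_m$ toward $w_m$, in the state where
the needles owned by $P$ (black) reach past their corners and those owned by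
$Q$ (gray) stop short; the small circles are combs. Right: one comb about
$o_m$, with sites of alternating types (filled and hollow), their tops
($\times$), and the bump $b_m$ with the start of its needle.}
\label{fig:chain}
\end{figure}

\section{The construction}\label{sec:construction}

Let $K=10^4$; the indices $m,n$ run over the integers $\ge K$. Put
\begin{gather*}
s_m=\frac8m,\qquad r_m=1+\frac{100}m,\qquad h_m=m^{-4},\qquad \ell_m=m^{-8},
\qquad\tau_m=m^{-20},\\
M_m=16m^{20},\qquad\alpha_m=\frac{\pi}{M_m},\qquad t_m=\sin\frac{\alpha_m}2,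
\qquad\bar r_m=r_m+(1+\tau_m)\ell_m .
\end{gather*}
Here $\ell_m$ is the radius of the $m$th comb, $\alpha_m$ its angular spacing,
and $\tau_m\ell_m$, $t_m\ell_m$ the heights of the bump and of the tops above
it. We have $\cos\alpha_m=1-2t_m^2$ and
\begin{equation}\label{eq:num}
s_m\le0.0008,\quad 1\le r_m\le1.01,\quad 1\le\bar r_m\le r_m+2\ell_m\le1.02,
\quad 0<t_m\le\frac{\pi}{32m^{20}}<\frac{\tau_m}8 .
\end{equation}
Since $(1+x)^{-4}\ge1-4x$ for $x\ge0$, we have $h_{m+1}\ge h_m(1-4/m)$, and so
the first constraint of Section~\ref{sec:mechanism} holds with a margin: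
\begin{equation}\label{eq:margin}
h_{m+1}-(1-s_m)h_m\ge\frac{4h_m}m=4m^{-5}.
\end{equation}
For the second constraint we will use
\begin{equation}\label{eq:rdrop}
r_n-r_{n+1}=\frac{100}{n(n+1)}\ge\frac{99}{n^2},\qquad
r_n-r_{n+2}=\frac{200}{n(n+2)}\ge\frac{199}{n^2}.
\end{equation}

\emph{Directions.} Consecutive directions make the angle
$\beta_m=\arccos s_m$, and we turn left and right alternately so that the chain
never returns. Let $\psi_K=0$, $\psi_{m+1}=\psi_m+\beta_m$ for even $m$,
$\psi_{m+1}=\psi_m-\beta_m$ for odd $m$, and $\nu_m=e^{i\psi_m}$. Then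
$\nu_m\cdot\nu_{m+1}=s_m$. The angles $\beta_m$ increase and lie in
$[\frac\pi2-0.00081,\frac\pi2)$. For even $m$,
$\psi_{m+2}-\psi_m=-(\beta_{m+1}-\beta_m)$, and these decrements sum to at most
$\frac\pi2-\beta_K$. Hence $-0.00081\le\psi_m\le0$ for even $m$, and
$\frac\pi2-0.0017\le\psi_m\le\frac\pi2$ for odd $m$. Call the first coordinate
axis the \emph{axis of $m$} if $m$ is even and the second one if $m$ is odd.
From $\cos\theta\ge1-\theta^2/2$ and $|\sin\theta|\le|\theta|$ we get:
\begin{equation}\label{eq:axis}
\begin{aligned}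
&\text{$\nu_m$ has component $\ge0.999$ along the axis of $m$}\\
&\text{and component of modulus $\le0.002$ along the other axis.}
\end{aligned}
\end{equation}

\emph{Points.} Define the \emph{corners} $w_K=0$, $w_{m+1}=w_m+r_m\nu_{m+1}$,
and the \emph{bumps}, \emph{centers} and \emph{tips}
\[
b_m=w_m+r_m\nu_m,\qquad o_m=w_m+\bar r_m\nu_m,\qquad a_m=w_m-h_m\nu_m .
\]
The corner $w_m$ is equidistant from $b_m$ and $w_{m+1}$, as in the one-link
model. Also $b_m=o_m-(1+\tau_m)\ell_m\nu_m$, $|a_m-b_m|=r_m+h_m$ and
$|a_m-o_m|=r_m+h_m+(1+\tau_m)\ell_m$.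

\emph{Sites.} The index $m$ has \emph{type} $P$ if it is even and type $Q$ if
it is odd. \emph{Emitter} $m$ consists of the bump $b_m$, which has the type of
$m$, and the \emph{comb points}
\[
o_m-\ell_m\nu_me^{ij\alpha_m},\qquad0\le j<2M_m,
\]
which have the type of $m$ for even $j$ and the opposite type for odd $j$. As
$2M_m$ is even, adjacent comb points have opposite types all around the circle.
Let $P$ and $Q$ be the sets of all bumps and comb points of types $P$ and $Q$.

\emph{Claimed sets.} The \emph{top} of a comb point $p$ of emitter $m$ is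
$o_m+(1+t_m)(p-o_m)$. Throughout, $Z$ is one of $P,Q$ and $Z'$ is the other.
Put
\[
A_Z=Z\cup\{\text{tops of comb points of type }Z\}\cup\{a_m:m\text{ of type }Z\}.
\]
Conditions (1) and (2) of Lemma~\ref{lem:crit} for $A=A_P$, $C=A_Q$ are the two
cases of the following statement, proved in Section~\ref{sec:verify}.

\begin{proposition}\label{prop:key}
For all $a\in A_Z$ and $z\in Z'$,
$\operatorname{dist}(a,Z)\le\operatorname{dist}(a,V_z(A_Z))$.
\end{proposition}

\section{Distances along the staircase}\label{sec:dist}

The corners are close to a unit staircase only locally, because the excesses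
$r_m-1$ add up. We therefore bound distances by a single coordinate, which
grows along the path. Let $I_n=\{w_n+\xi\nu_n:0\le\xi\le1.02\}$; this segment
contains $o_n$ and will be the spine of needle $n$.

\begin{lemma}\label{lem:dist}
\begin{itemize}
\item[(i)] $\operatorname{dist}(o_m,I_n)\ge0.9$ if $n\ne m$.
\item[(ii)] $\operatorname{dist}(w_m,I_n)\ge1.9$ if $|n-m|\ge3$.
\item[(iii)] $|w_m-o_n|\ge1.9$ if $n\in\{m+1,m+2\}$, and $|w_m-o_n|\ge1.4$ if
$n=m-1$.
\item[(iv)] $|w_m-o_n|\ge r_n-9n^{-2}-2\ell_n$ if $n=m-2$.
\end{itemize}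
\end{lemma}

\begin{proof}
Fix $m$. Let $e$ be the unit vector of the axis of $m$ and $e'$ that of the
other axis. By \eqref{eq:axis}, for $0\le c\le1.02$ the vector $c\nu_n$ has
component $\ge0.999c$ along the axis of $n$ and component of modulus
$\le0.0021$ along the other axis. We say that the step
$w_n-w_{n-1}=r_{n-1}\nu_n$ \emph{belongs} to the axis of $n$. Steps alternate
between the axes. If $N\ge1$ steps of a stretch of consecutive steps belong to
one axis, at most $N+1\le2N$ belong to the other, so the sum of the stretch has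
component $\ge0.999N-0.0042N\ge0.99N$ along the first axis. In $w_{m+j}-w_m$,
$\lceil j/2\rceil$ steps belong to $e'$ and $\lfloor j/2\rfloor$ to $e$; in
$w_m-w_{m-j}$, $\lceil j/2\rceil$ steps belong to $e$ and $\lfloor j/2\rfloor$
to $e'$. Let $y=w_n+\xi\nu_n\in I_n$.

(i) For $n=m+1$, $y-o_m=(r_m+\xi)\nu_{m+1}-\bar r_m\nu_m$ has $e$-component
$\le2.03\cdot0.002-0.999<-0.9$. For $n\ge m+2$,
$y-o_m=(w_n-w_m)+\xi\nu_n-\bar r_m\nu_m$ has $e'$-component
$\ge0.99-0.0021-0.0021$. For $n<m$,
$o_m-y=(w_m-w_n)+\bar r_m\nu_m-\xi\nu_n$ has $e$-component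
$\ge0.99+0.999-1.02$.

(ii) For $n\ge m+3$, two steps belong to $e'$ and $y-w_m$ has $e'$-component
$\ge1.98-0.0021$. For $n=m-j$ with $j\ge3$ odd, two steps belong to $e$ and the
axis of $n$ is $e'$, so $w_m-y$ has $e$-component $\ge1.98-0.0021$. For
$j\ge4$ even, two steps belong to $e'$ and the axis of $n$ is $e$, so $w_m-y$
has $e'$-component $\ge1.98-0.0021$.

(iii) The vector $o_{m+1}-w_m=(r_m+\bar r_{m+1})\nu_{m+1}$ has length $\ge2$,
and $o_{m+2}-w_m$ has $e$-component $\ge0.99+0.999$. For $n=m-1$, both
components of $w_m-o_n=r_n\nu_m-\bar r_n\nu_n$ have modulus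
$\ge0.999-0.0021>0.996$, and $0.996\sqrt2>1.4$.

(iv) This is the one tight case: $w_{n+2}$ lies at distance about $1$ from
emitter $n$. The component of
$w_m-o_n=r_n\nu_{n+1}+r_{n+1}\nu_{n+2}-\bar r_n\nu_n$ along $\nu_{n+1}$ is
\[
r_n+r_{n+1}s_{n+1}-\bar r_ns_n\ge r_n-(r_ns_n-r_{n+1}s_{n+1})-2\ell_n,
\]
and $r_ns_n=8/n+800/n^2$ gives
\[
r_ns_n-r_{n+1}s_{n+1}=\frac8{n(n+1)}+\frac{800(2n+1)}{n^2(n+1)^2}
\le\frac8{n^2}+\frac{1600}{n^3}\le\frac9{n^2}.\qedhere
\]
\end{proof}

Emitter $m$ is a finite set of distinct points within $2\ell_m$ of $o_m$, and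
by (i) the centers are at least $0.9$ apart. Hence all sites are distinct and
$P$, $Q$ are disjoint, nonempty and locally finite.

\section{The cells of comb points and bumps}\label{sec:cells}

\begin{lemma}[Comb cells are small]\label{lem:comb}
Let $z\in Z'$ be a comb point of emitter $m$. Then $V_z(A_Z)$ lies in the
closed sector with apex $o_m$ and half-angle $\alpha_m/2$ about the direction
of $z-o_m$, and in the disk $|x-o_m|\le(1+4t_m)\ell_m$.
\end{lemma}

\begin{proof}
Apply a similarity so that $o_m=0$, $\ell_m=1$, $z=1$, and drop the index $m$.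
The neighbors $e^{\pm i\alpha}$ have type $Z$, so they and their tops
$(1+t)e^{\pm i\alpha}$ lie in $A_Z$. Let $x=\rho e^{i\varphi}\in V_z(A_Z)$ with
$\rho>0$, $-\pi<\varphi\le\pi$. The inequalities
$|x-1|\le|x-e^{\pm i\alpha}|$ say $\cos\varphi\ge\cos(\varphi\mp\alpha)$. Since
\[
\cos\varphi-\cos(\varphi\mp\alpha)=\mp2\sin(\varphi\mp\tfrac\alpha2)\sin\tfrac\alpha2,
\]
we get $\sin(\varphi-\frac\alpha2)\le0\le\sin(\varphi+\frac\alpha2)$. The first
inequality fails for $\frac\alpha2<\varphi\le\pi$ and the second for
$-\pi<\varphi<-\frac\alpha2$, so $|\varphi|\le\frac\alpha2$.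

By reflection let $\varphi\ge0$. The inequality
$|x-1|\le|x-(1+t)e^{i\alpha}|$ says $2\rho F(\varphi)\le2t+t^2$, where
$F(\varphi)=(1+t)\cos(\varphi-\alpha)-\cos\varphi$. On $[0,\frac\alpha2]$ we
have $F'(\varphi)=(1+t)\sin(\alpha-\varphi)+\sin\varphi\ge0$, so
$F(\varphi)\ge F(0)=(1+t)(1-2t^2)-1=t(1-2t-2t^2)>0$. Therefore
\[
\rho\le\frac{1+t/2}{1-2t-2t^2}\le1+4t,
\]
because $(1+4t)(1-2t-2t^2)=1+2t-10t^2-8t^3\ge1+\frac t2$ for $t\le\frac1{10}$.
\end{proof}

The next lemma says that the cell of a rival bump is a needle and that the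
claimed tip $a_{m+1}$ makes it stop at least $h_m$ short of its corner.

\begin{lemma}[Bump cells are short needles]\label{lem:bump}
Let $m$ have type $Z'$. Every $x\in V_{b_m}(A_Z)$ satisfies
$|x-o_m|\ge(1+\frac{\tau_m}4)\ell_m$ and lies in
\[
W_m=\{w_m+\xi\nu_m+\eta\,i\nu_m:\ h_m\le\xi\le r_m+2\ell_m,\ |\eta|\le6m^{-10}\}.
\]
\end{lemma}

\begin{proof}
Drop the index $m$ and write $x=o-\rho\ell\nu e^{i\varphi}$, $\rho\ge0$. The
comb points with odd $j$ have type $Z$ and lie in $A_Z$.

\emph{The comb makes the cell thin.} We have $\rho>0$, since $o$ is at distance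
$(1+\tau)\ell$ from $b$ and $\ell$ from the comb. The angles $j\alpha$ with $j$
odd are spaced $2\alpha$ apart, so there is an odd $j$ with
$|\varphi-j\alpha|\le\alpha$ modulo $2\pi$. The inequality
$|x-b|\le|x-(o-\ell\nu e^{ij\alpha})|$ reads
$(1+\tau)\cos\varphi-\cos(\varphi-j\alpha)\ge(2\tau+\tau^2)/(2\rho)$, hence
\begin{equation}\label{eq:thin}
(1+\tau)\cos\varphi-\cos\alpha\ge\frac{2\tau+\tau^2}{2\rho}>0 .
\end{equation}
By \eqref{eq:num}, $2t^2\le\tau^2/32$. So \eqref{eq:thin} gives
$\cos\varphi>(1-2t^2)(1-\tau)\ge1-2\tau$, then $\sin^2\varphi\le4\tau$ and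
$|\tan\varphi|\le2\sqrt\tau/(1-2\tau)\le3\sqrt\tau=3m^{-10}$. The left side of
\eqref{eq:thin} is at most $\tau+2t^2$, so
\[
\rho\ge\frac{\tau+\tau^2/2}{\tau+2t^2}\ge\frac{1+\tau/2}{1+\tau/32}\ge1+\frac\tau4,
\]
which is the first assertion. Writing $x=w_m+\xi\nu+\eta\,i\nu$ and
$\mu=\rho\ell\cos\varphi>0$, we have $\xi=\bar r-\mu\le r+2\ell$ and
$|\eta|\le3m^{-10}\mu$.

\emph{The next tip makes the cell short.} Put $g=h_{m+1}$. The index $m+1$ has
type $Z$, so $a_{m+1}=w_m+v$ with $v=(r-g)\nu_{m+1}$ lies in $A_Z$. The
inequality $|x-b|\le|x-a_{m+1}|$ reads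
$2(x-w_m)\cdot(v-r\nu)\le|v|^2-r^2=-2rg+g^2$. Here
$\nu\cdot(v-r\nu)=-D$ with $D=r(1-s)+gs\ge0.99$, and
$|i\nu\cdot(v-r\nu)|=|i\nu\cdot v|\le r$. This gives \eqref{eq:link} with an
error term for the width:
\begin{equation}\label{eq:short}
2\xi D\ge2rg-g^2-2r|\eta| .
\end{equation}
We use \eqref{eq:short} twice. First, $2rg>g^2$ yields
$(\bar r-\mu)D\ge-3rm^{-10}\mu$, that is,
$\mu(1-3rm^{-10}/D)\le\bar r$. The bracket exceeds $0.9$, so $\mu\le2$ and
$|\eta|\le6m^{-10}$. Second, by \eqref{eq:margin},
\begin{align*}
2(\xi-h)D&\ge2r\bigl(g-(1-s)h\bigr)-g^2-2hgs-2r|\eta|\\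
&\ge8m^{-5}-3m^{-8}-13m^{-10}>0,
\end{align*}
so $\xi\ge h$.
\end{proof}

The margin $m^{-5}$ in \eqref{eq:margin} has to absorb the width $m^{-10}$ of
the needle. As the margins tend to zero, the needles must get thinner and the
combs finer: adjacent comb points have distance $2t_m\ell_m\to0$, so
$\operatorname{dist}(P,Q)=0$.

\section{Verification and proof of Theorem~\ref{thm:main}}\label{sec:verify}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $z\in Z'$ and $V=V_z(A_Z)$. For $a\in Z$ there is nothing to prove. Note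
that $(1+4t_n)\ell_n\le2\ell_n$, so comb cells of emitter $n$ lie within
$2\ell_n$ of $o_n\in I_n$, and that $W_n$ lies within $6n^{-10}$ of $I_n$.

\smallskip
\emph{Tops.} Let $a$ be the top of a comb point $p\in Z$ of emitter $m$. Then
$\operatorname{dist}(a,Z)\le|a-p|=t_m\ell_m$ and $|a-o_m|=(1+t_m)\ell_m$. We
show $\operatorname{dist}(a,V)\ge t_m\ell_m$.
\begin{itemize}
\item \emph{$z$ is a comb point of emitter $m$.} The directions of $z$ and $p$
from $o_m$ differ by at least $\alpha_m$. By Lemma~\ref{lem:comb}, $V$ misses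
the open sector of half-angle $\alpha_m/2$ about the direction of $p$. The
point $a$ lies on the axis of this sector, at distance
$(1+t_m)\ell_m\sin\frac{\alpha_m}2\ge t_m\ell_m$ from its complement.
\item \emph{$z=b_m$.} By Lemma~\ref{lem:bump} and \eqref{eq:num},
$\operatorname{dist}(a,V)\ge(\frac{\tau_m}4-t_m)\ell_m\ge t_m\ell_m$.
\item \emph{$z$ belongs to emitter $n\ne m$.} Then $V$ lies within $0.1$ of
$I_n$, and Lemma~\ref{lem:dist}(i) gives
$\operatorname{dist}(a,V)\ge0.9-2\ell_m-0.1\ge t_m\ell_m$.
\end{itemize}

\emph{Tips.} Let $a=a_m$ with $m$ of type $Z$, and write $r=r_m$, $h=h_m$,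
$s=s_m$. Then $\operatorname{dist}(a,Z)\le|a-b_m|=r+h\le1.02$ and $|a-w_m|=h$.
We show $\operatorname{dist}(a,V)\ge r+h$. First let $z$ be a comb point of
emitter $n$; we use Lemma~\ref{lem:comb}.
\begin{itemize}
\item \emph{$n=m$.} Here
$\operatorname{dist}(a,V)\ge|a-o_m|-(1+4t_m)\ell_m=r+h+(\tau_m-4t_m)\ell_m\ge r+h$.
This is where the bump must stand higher than the comb cells.
\item \emph{$n\notin\{m,m-2\}$.} By Lemma~\ref{lem:dist}(ii),(iii),
$|w_m-o_n|\ge1.4$, so $\operatorname{dist}(a,V)\ge1.4-h-2\ell_n\ge1.3$.
\item \emph{$n=m-2$.} By Lemma~\ref{lem:dist}(iv) and \eqref{eq:rdrop},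
\[
\operatorname{dist}(a,V)\ge r_n-\frac9{n^2}-4\ell_n-h\ge r+\frac{190}{n^2}-4\ell_n-h\ge r+h,
\]
since $4\ell_n+2h\le6n^{-4}$.
\end{itemize}
Now let $z=b_n$ with $n$ of type $Z'$, so that $n-m$ is odd. By
Lemma~\ref{lem:bump}, every $x\in V$ has the form
$x=w_n+\xi\nu_n+\eta\,i\nu_n$ with $\xi\ge h_n$, $|\eta|\le6n^{-10}$.
\begin{itemize}
\item \emph{$|n-m|\ge3$.} By Lemma~\ref{lem:dist}(ii),
$|x-a|\ge1.9-h-6n^{-10}\ge1.8$.
\item \emph{$n=m+1$.} This is the link of Section~\ref{sec:mechanism}, read in
the advancing direction. Put $g=h_{m+1}$ and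
$y=(r+\xi)\nu_{m+1}+h\nu_m$, so that $x-a=y+\eta\,i\nu_{m+1}$. Since
$\xi\ge g$, \eqref{eq:margin} gives
\begin{align*}
|y|^2&=(r+\xi)^2+2(r+\xi)hs+h^2\ge r^2+2rg+2rhs+h^2\\
&=(r+h)^2+2r\bigl(g-(1-s)h\bigr)\ge(r+h)^2+8m^{-5}.
\end{align*}
On the other hand
$(r+h+|\eta|)^2\le(r+h)^2+3|\eta|\le(r+h)^2+18m^{-10}$. So
$|y|\ge r+h+|\eta|$ and $|x-a|\ge r+h$.
\item \emph{$n=m-1$.} This is the second constraint of
Section~\ref{sec:mechanism}. We have $a=w_n+(r_n-h)\nu_m$ and
$|\nu_m\cdot i\nu_n|=\sqrt{1-s_n^2}\ge1-s_n^2=1-64n^{-2}$. Comparing components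
along $i\nu_n$ and using \eqref{eq:rdrop},
\begin{align*}
|x-a|&\ge(r_n-h)\sqrt{1-s_n^2}-|\eta|\ge r_n-\frac{65}{n^2}-h-6n^{-10}\\
&\ge r+\frac{34}{n^2}-h-6n^{-10}\ge r+h,
\end{align*}
since $2h+6n^{-10}\le8n^{-4}$.
\end{itemize}
Every $z\in Z'$ is a comb point or a bump of type $Z'$, so the proof is
complete.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:dist}, $P$ and $Q$ are disjoint, nonempty and locally
finite. Conditions (1) and (2) of Lemma~\ref{lem:crit} hold for $A=A_P$,
$C=A_Q$ by Proposition~\ref{prop:key}. For (3) we show that the first two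
needles cannot both be long. Take $a_0=a_K\in A_P$ ($K$ is even) and
$c_0=a_{K+1}\in A_Q$, and write $r=r_K$, $h=h_K$, $g=h_{K+1}$, $s=s_K$. Then
\[
|a_0-c_0|^2=|(r-g)\nu_{K+1}+h\nu_K|^2\le r^2-2rg+g^2+2rhs+h^2<r^2,
\]
because $g\ge h(1-4/K)$ gives $2rg\ge1.98h$, while
$g^2+h^2+2rhs\le2h^2+0.002h<0.01h$. On the other hand
$\operatorname{dist}(a_0,P)\ge r$: we have $|a_0-b_K|=r+h$; the comb points of
emitter $K$ are at distance $\ge|a_0-o_K|-\ell_K>r$; and the sites of emitters
$n>K$ are at distance $\ge1.9-h-2\ell_n>r$ by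
Lemma~\ref{lem:dist}(ii),(iii). So (3) holds and Lemma~\ref{lem:crit} applies.
\end{proof}

\begin{remark}
If only finitely many emitters are kept, $P$ and $Q$ are finite and disjoint,
and the trisector is unique by Theorem~\ref{thm:compl}(d). The infinitude of
the chain enters in Lemma~\ref{lem:bump}, which needs the tip $a_{m+1}$ for
every $m$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
Let $j=d-2$. For nonempty $X\subseteq\mathbb{R}^2$ we have
$\operatorname{dist}((x,y),X\times\mathbb{R}^j)=\operatorname{dist}(x,X)$, so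
$\operatorname{bisect}(X\times\mathbb{R}^j,Y\times\mathbb{R}^j)=\operatorname{bisect}(X,Y)\times\mathbb{R}^j$.
Hence each trisector $(C_1,C_2)$ of the sets $P,Q$ of Theorem~\ref{thm:main}
gives the trisector $(C_1\times\mathbb{R}^j,C_2\times\mathbb{R}^j)$ of the
disjoint closed sets $P\times\mathbb{R}^j$, $Q\times\mathbb{R}^j$, and
different trisectors stay different.
\end{proof}

\section{Uniqueness on the line}\label{sec:line}

Let $d=1$, $k\ge2$, and let $P,Q\subseteq\mathbb{R}$ be disjoint, nonempty and
closed. A \emph{gap} is an open interval with one endpoint in $P$, the other in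
$Q$, and no point of $P\cup Q$ inside. Gaps are components of
$\mathbb{R}\setminus(P\cup Q)$, so they are pairwise disjoint. A bounded
interval meets only finitely many gaps: otherwise it would contain gaps of
lengths tending to $0$, and their endpoints would accumulate at a point of
$P\cap Q$. A $k$-sector exists by the existence theorem quoted in the
introduction, so Theorem~\ref{thm:compl}(b) follows from the next proposition.

\begin{proposition}\label{prop:line}
Every $k$-sector $(C_1,\dots,C_{k-1})$ of $P$ and $Q$ is given by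
\[
C_i=\Bigl\{p+\frac ik(q-p):\ p\in P,\ q\in Q\text{ are the endpoints of a gap}\Bigr\}.
\]
\end{proposition}

The line is rigid because a point has only two points at a given distance. A
point of $C_i$ is therefore the midpoint of its nearest points in $C_{i-1}$ and
$C_{i+1}$. We show that this pattern propagates with the same spacing to a full
arithmetic progression from $P$ to $Q$, that the progression spans a gap, and
that no gap is left out.

\begin{proof}
We use Lemma~\ref{lem:basic} and its functions $f_i$ throughout. A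
\emph{ladder} is an arithmetic progression $z_0,\dots,z_k$ with nonzero
difference such that $z_j\in C_j$ for all $j$ and
\begin{equation}\label{eq:ladder}
\text{no point of $C_{j-1}\cup C_{j+1}$ lies strictly between $z_{j-1}$ and
$z_{j+1}$}\quad(1\le j\le k-1).
\end{equation}

\emph{Step 1: every $z\in C_i$, $1\le i\le k-1$, is the term $z_i$ of a
ladder.} Let
$r=\operatorname{dist}(z,C_{i-1})=\operatorname{dist}(z,C_{i+1})>0$. Each of
the disjoint closed sets $C_{i-1},C_{i+1}$ contains one of $z\pm r$. After a
reflection, $z-r\in C_{i-1}$ and $y:=z+r\in C_{i+1}$, and $I=(z-r,y)$ misses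
$C_{i-1}\cup C_{i+1}$.

Suppose $i+1\le k-1$ and let
$r'=\operatorname{dist}(y,C_i)=\operatorname{dist}(y,C_{i+2})$. Then
$0<r'\le r$ since $z\in C_i$, and one of $y\pm r'$ is in $C_i$, the other in
$C_{i+2}$. If $y-r'\in C_{i+2}$, then $y-r'\ne z$, so $z<y-r'<y$. As
$f_{i+1}(z)<0<f_{i+1}(y-r')$, the set $C_{i+1}$ has a point in
$(z,y-r')\subseteq I$, which is impossible. So $y-r'\in C_i$ and
$y+r'\in C_{i+2}$. If $r'<r$, put $w=y-r'\in C_i\cap(z,y)$ and
$r_w=\operatorname{dist}(w,C_{i\pm1})\le y-w$. Both points $w\pm r_w$ lie in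
$C_{i-1}\cup C_{i+1}$, and $z-r=2z-y<2w-y\le w-r_w<y$. Thus $w-r_w\in I$, again
impossible. So $r'=r$, and $y\in C_{i+1}$ is in the same position as $z$ was:
its distance to $C_i$ and $C_{i+2}$ is $r$, with $y-r\in C_i$ and
$y+r\in C_{i+2}$.

Iterating gives $z_j=z+(j-i)r\in C_j$ for $j\ge i$. The same argument applied
to the reversed tuple $(C_k,\dots,C_0)$ on the reflected line gives this for
$j\le i$. At each $z_j$, $1\le j\le k-1$, we have
$\operatorname{dist}(z_j,C_{j\pm1})=r$, which is \eqref{eq:ladder}.

\emph{Step 2: the ends of a ladder bound a gap.} Let $z_0<\dots<z_k$ after a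
reflection, and suppose $w_0\in P\cap(z_0,z_k)$. By \eqref{eq:ladder} with
$j=1$ and $C_0\cap C_2=\emptyset$, we have $z_2<w_0<z_k$. Suppose
$w_j\in C_j$ satisfies $z_{j+2}<w_j<z_k$; then $j+2\le k-1$. Since
$f_{j+1}(z_{j+2})>0>f_{j+1}(w_j)$, there is
$w_{j+1}\in C_{j+1}\cap(z_{j+2},w_j)$. By \eqref{eq:ladder} with index $j+2$
and $C_{j+1}\cap C_{j+3}=\emptyset$, we get $z_{j+3}<w_{j+1}<z_k$. By induction
we reach $z_k<w_{k-2}<z_k$, which is absurd. Reversing the tuple and reflecting
shows that $Q\cap(z_0,z_k)=\emptyset$ as well.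

By Steps 1 and 2, every point of $C_i$ is the point $p+\frac ik(q-p)$ of a gap,
and a gap that contains a point of some $C_i$ has $p+\frac jk(q-p)\in C_j$ for
all $j$; call such a gap \emph{occupied}. Points of
$C_1\cup\dots\cup C_{k-1}$ lie only inside occupied gaps, and an occupied gap
contains exactly one point of each $C_j$, $1\le j\le k-1$.

\emph{Step 3: every gap is occupied.} Suppose the gap $G$ with endpoints
$p\in P$, $q\in Q$ is not. An occupied gap exists because $C_1\ne\emptyset$;
after a reflection there is one to the right of $G$. By local finiteness there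
is a nearest one, $G'$, with ladder $z_0,\dots,z_k$. Between the left end of
$G$ and the left end of $G'$ there is no point of $C_1\cup\dots\cup C_{k-1}$.
If $z_0$ is the left end of $G'$, then $f_{k-1}$ has no zero on $[q,z_{k-1})$
and $f_{k-1}(q)>0$; but $z_{k-2}$ lies in this interval and
$f_{k-1}(z_{k-2})<0$. If $z_k$ is the left end of $G'$, then $f_1$ has no zero
on $[p,z_1)$ and $f_1(p)<0$; but $z_2$ lies in this interval and $f_1(z_2)>0$.
Both cases contradict the intermediate value theorem.
\end{proof}

\begin{thebibliography}{9}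

\bibitem{IKMRT}
Keiko Imai, Akitoshi Kawamura, Ji\v{r}\'i Matou\v{s}ek, Daniel Reem, Takeshi
Tokuyama, \emph{Distance $k$-Sectors Exist}, arXiv:0912.4164 (2009).

\bibitem{KMT}
Kawamura, Matou\v{s}ek and Tokuyama, \emph{Zone diagrams in Euclidean spaces
and in other normed spaces}, Math. Ann. 354 (2012), 1201--1221.

\end{thebibliography}
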